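\title{Most general unifiers for universe levels:\\ a complete algorithm and its complexity}

\begin{abstract}
Universe levels are the terms built from variables, zero, successor and maximum, and two levels are equal when they define the same function on the natural numbers. We characterize the finite systems of equations between levels that admit a most general unifier: one exists exactly when the set of solutions in natural numbers has a least element and is generated from it by an explicit finite set of vectors. The characterization yields an explicit most general unifier and an algorithm that returns it when it exists and reports failure otherwise, in time $2^{O(N\log N)}$ on inputs of size $N$. Deciding whether a most general unifier exists is coNP-complete, and some problems have only exponentially large ones.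
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\emph{Universe levels} are the terms generated by the grammar
\[
l ::= x \mid 0 \mid S\,l \mid l \sqcup l ,
\]
where $x$ ranges over a countably infinite set of \emph{variables}. A \emph{valuation} $\rho$ assigns to each variable an element of $\mathbb N=\{0,1,2,\dots\}$. It extends to a map $l\mapsto[\![l]\!]_\rho\in\mathbb N$ by interpreting $0$ as $0$, $S$ as successor and $\sqcup$ as maximum. Two levels are \emph{equal}, written $l\equiv l'$, if $[\![l]\!]_\rho=[\![l']\!]_\rho$ for every $\rho$. We write $S^k l$ for $S$ applied $k$ times to $l$.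

A \emph{substitution} $\theta$ maps variables to levels; $\theta l$ is the result of replacing each variable $x$ of $l$ by $\theta x$, and $\tau\theta$ is the substitution $x\mapsto\tau(\theta x)$. Induction on $l$ gives
\begin{equation}\label{eq:subst}
[\![\theta l]\!]_\rho=[\![l]\!]_{\rho'}\qquad\text{where }\rho'(x)=[\![\theta x]\!]_\rho .
\end{equation}
A \emph{unification problem} $P$ is a finite set of equations $\{l_1=l_1',\dots,l_m=l_m'\}$, and a \emph{unifier} of $P$ is a substitution $\theta$ with $\theta l_j\equiv\theta l_j'$ for all $j$. A substitution $\sigma$ is an \emph{instance} of $\theta$ if there is a substitution $\tau$ with $\tau\theta x\equiv\sigma x$ for every variable $x$ occurring in $P$. A unifier $\theta$ is a \emph{most general unifier}, or \emph{mgu}, if every unifier is an instance of $\theta$. By \eqref{eq:subst} every instance of a unifier is a unifier, so an mgu describes the set of all unifiers exactly: it is one symbolic solution from which all others arise by specialization. Throughout, $l\le l'$ abbreviates the equation $l\sqcup l'=l'$.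

\begin{example}\label{ex:single}
The equation $x=Sx$ has no unifier. The equation $y\le x$ has the mgu $x\mapsto u\sqcup w$, $y\mapsto w$: if $\sigma$ is a unifier, then $\sigma y\sqcup\sigma x\equiv\sigma x$, and we take $\tau u=\sigma x$, $\tau w=\sigma y$. The equation $x\sqcup y=S0$ has unifiers but no mgu. Indeed, a level that contains a variable takes arbitrarily large values, so every unifier sends $x$ and $y$ to variable-free levels. Such a unifier is, up to $\equiv$, its own only instance, and there are at least two unifiers, with values $(1,0)$ and $(0,1)$.
\end{example}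

A complete characterization of the single equations that admit an mgu is known, together with an explicit mgu when one exists. The natural way to treat a system is then to pick an equation that has an mgu, apply this mgu to the remaining equations, and continue. This procedure cannot always start.

\begin{example}\label{ex:pair}
The equation $x\sqcup Sy=S0$ has no mgu, by the argument of Example~\ref{ex:single}: its unifiers are variable-free, and both $(0,0)$ and $(1,0)$ occur. Nevertheless the problem $\{x\sqcup y=S0,\ x\sqcup Sy=S0\}$ has an mgu. The second equation forces $y$ to take the value $0$, the first then forces $x$ to take the value $1$, and the unifier $x\mapsto S0$, $y\mapsto 0$ is unique up to $\equiv$.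
\end{example}

This leads to the question posed in \cite{FB}: is there a complete unification algorithm, that is, an algorithm that, given any unification problem, returns an mgu whenever the problem admits one and reports failure otherwise? The definition of an mgu gives no algorithm. It asks for some $\theta$ such that for all $\sigma$ there is a $\tau$, each ranging over an infinite set, with no bound on the constants or on the number of variables of $\theta$. On the other hand, a given equation can compare the values of two variables only up to a bounded difference, so one may hope that large solutions behave like small ones and that a finite search suffices. This hope is correct. The \emph{size} $N$ of a problem is its number of symbols; in particular $S^k0$ has size $k+1$.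

\begin{theorem}\label{thm:algo}
There is an algorithm that terminates on every unification problem for universe levels, returns an mgu if the problem has one, and reports failure otherwise. It runs in time $2^{O(N\log N)}$ on problems of size $N$.
\end{theorem}

\begin{theorem}\label{thm:complexity}
\begin{enumerate}
\item[(a)] Deciding whether a unification problem has an mgu is coNP-complete, already for problems whose normal forms (Lemma~\ref{lem:nf}) have constants at most $1$, that is, in which no $S$ occurs in the scope of another $S$.
\item[(b)] For every $k\ge1$ there is a problem of size $O(k)$ that has an mgu, but for which every mgu maps some variable of the problem to a level containing at least $2^k$ variables.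
\end{enumerate}
\end{theorem}

By (b), an exponential cost for writing down an mgu is unavoidable. The proof of Theorem~\ref{thm:algo} removes the infinite quantifiers one at a time. Section~\ref{sec:vectors} turns substitutions into matrices, whose columns must solve two systems of max-plus equations. Section~\ref{sec:char} shows that only finitely many columns can occur in an mgu, that the substitution built from all of them is an mgu if any substitution is, and that it suffices to test it against solutions in natural numbers (Theorem~\ref{thm:char}). Section~\ref{sec:algo} confines this test to a finite box. Sections~\ref{sec:conp}, \ref{sec:hard} and~\ref{sec:size} prove Theorem~\ref{thm:complexity}.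

\section{Levels as vectors, substitutions as matrices}\label{sec:vectors}

Put $\mathbb N_\bot=\mathbb N\cup\{-\infty\}$ and $\mathbb Z_\bot=\mathbb Z\cup\{-\infty\}$, where $-\infty$ is below every integer and $-\infty+t=-\infty$ for all $t\in\mathbb Z_\bot$. We use $\sqcup$ also for the maximum of numbers. On vectors indexed by a finite set, $\sqcup$ and $\le$ are coordinatewise, $v+t$ adds $t\in\mathbb Z_\bot$ to every coordinate, $\mathrm{supp}(v)=\{i:v_i\ne-\infty\}$, and
\[
\alpha\cdot v=\max_i(\alpha_i+v_i),\qquad \max\emptyset=-\infty .
\]
The map $v\mapsto\alpha\cdot v$ is monotone, and it is linear when maximum plays the role of addition and addition that of multiplication: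
\begin{equation}\label{eq:linear}
\alpha\cdot(v\sqcup v')=\alpha\cdot v\sqcup\alpha\cdot v',\qquad \alpha\cdot(v+t)=\alpha\cdot v+t .
\end{equation}

\begin{lemma}[normal form]\label{lem:nf}
Let $l$ be a level whose variables lie in a finite set $Z$. There is exactly one pair $(a;\alpha)$ with $a\in\mathbb N$, $\alpha\in\mathbb N_\bot^Z$ and $\alpha_z\le a$ for all $z\in Z$ such that
\[
l\equiv S^a0\sqcup\bigsqcup_{z\in\mathrm{supp}(\alpha)}S^{\alpha_z}z,\qquad\text{that is,}\qquad [\![l]\!]_\rho=a\sqcup\alpha\cdot\rho\ \text{ for all }\rho .
\]
Moreover, $\mathrm{supp}(\alpha)$ is the set of variables occurring in $l$, and $a$ is the largest number of symbols $S$ on a path from the root to a leaf of the term $l$.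
\end{lemma}

\begin{proof}
Define a pair by recursion on $l$. The level $0$ gets $a=0$ and $\alpha=(-\infty,\dots,-\infty)$. A variable $z$ gets $a=0$, $\alpha_z=0$, and $-\infty$ elsewhere; this is correct because $\rho(z)\ge0$. The symbol $S$ adds $1$ to $a$ and to all entries of $\alpha$, and $\sqcup$ takes the coordinatewise maximum of two pairs. Each step preserves the formula for $[\![l]\!]_\rho$, the bound $\alpha_z\le a$, and the two additional claims. For uniqueness we recover the pair from the values of $l$. At the zero valuation the value is $a$, since $\alpha_z\le a$. At the valuation sending $z$ to some $h>a$ and all other variables to $0$, the value is $a\sqcup(\alpha_z+h)$, which is $a$ if $\alpha_z=-\infty$ and $\alpha_z+h>a$ otherwise.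
\end{proof}

We call $(a;\alpha)$ the \emph{normal form} of $l$. Two levels are equal if and only if their normal forms coincide, and every pair as in the lemma is the normal form of a level. The condition $\alpha_z\le a$ records that variables are nonnegative, so that $S^kz\equiv S^k0\sqcup S^kz$. This harmless-looking constraint is what makes the search for an mgu finite.

Fix a problem $P$ with variables $x_1,\dots,x_n$. If $n=0$, all equations are variable-free; the identity is an mgu if they all hold, and there is no unifier otherwise. From now on $n\ge1$, and the normal forms of the two sides of an equation of $P$ are written $(a;\alpha)$ and $(a';\alpha')$, with $\alpha,\alpha'\in\mathbb N_\bot^n$.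

Only the levels $\theta x_1,\dots,\theta x_n$, up to $\equiv$, matter for a substitution $\theta$. Let $Y$ be a finite set containing their variables, write their normal forms as the rows of a matrix, and read the matrix by columns. This presents $\theta$ as a tuple
\[
\theta=(c;(v_y)_{y\in Y}),\qquad c\in\mathbb N^n,\quad v_y\in\mathbb N_\bot^n,\quad v_y\le c,
\]
where $(c_i;(v_{y,i})_{y\in Y})$ is the normal form of $\theta x_i$. We call $c$ the \emph{constant column} and $v_y$ the \emph{column} of $y$. Every such tuple comes from a substitution. The set of value vectors of $\theta$ is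
\begin{equation}\label{eq:val}
\mathrm{Val}(\theta)=\big\{([\![\theta x_i]\!]_\rho)_{i\le n}:\rho\big\}=\Big\{c\sqcup\bigsqcup_{y\in Y}(v_y+\rho(y)):\rho\in\mathbb N^Y\Big\}.
\end{equation}

\begin{lemma}\label{lem:apply}
Let $\theta=(c;(v_y)_{y\in Y})$.
\begin{enumerate}
\item[(a)] If $l$ is a level in $x_1,\dots,x_n$ with normal form $(a;\alpha)$, then $\theta l$ has normal form $(a\sqcup\alpha\cdot c\,;\,(\alpha\cdot v_y)_{y\in Y})$.
\item[(b)] If $\tau y$ has normal form $(d_y;(w_{y,z})_{z\in Z})$ for each $y\in Y$, then
\[
\tau\theta=\Big(c\sqcup\bigsqcup_{y\in Y}(v_y+d_y)\,;\ \Big(\bigsqcup_{y\in Y}(v_y+w_{y,z})\Big)_{z\in Z}\Big).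
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:subst}, \eqref{eq:val} and \eqref{eq:linear},
\[
[\![\theta l]\!]_\rho=a\sqcup\alpha\cdot\Big(c\sqcup\bigsqcup_y(v_y+\rho(y))\Big)=(a\sqcup\alpha\cdot c)\sqcup\bigsqcup_y(\alpha\cdot v_y+\rho(y)),
\]
and $\alpha\cdot v_y\le\alpha\cdot c$ by monotonicity, so the stated pair is a normal form. (b) Apply (a) to the substitution $\tau$ and the level $\theta x_i$ in the variables $Y$: the normal form of $\tau\theta x_i$ has constant $c_i\sqcup\max_y(v_{y,i}+d_y)$ and entry $\max_y(v_{y,i}+w_{y,z})$ at $z$.
\end{proof}

Part (a) shows that the columns of $\theta$ do not interact: the constant column sees the equations with their constants, and every other column sees them without. As for linear systems, we therefore consider an inhomogeneous and a homogeneous system. Define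
\begin{align*}
\mathrm{Sol}&=\{s\in\mathbb N^n:\ a\sqcup\alpha\cdot s=a'\sqcup\alpha'\cdot s\ \text{ for every equation of }P\},\\
\mathrm{Dir}_{\mathbb Z}&=\{v\in\mathbb Z_\bot^n:\ \alpha\cdot v=\alpha'\cdot v\ \text{ for every equation of }P\},\qquad \mathrm{Dir}=\mathrm{Dir}_{\mathbb Z}\cap\mathbb N_\bot^n .
\end{align*}
The elements of $\mathrm{Sol}$ are the \emph{solutions}, the valuations of $x_1,\dots,x_n$ that satisfy $P$; the elements of $\mathrm{Dir}$ are the \emph{directions}. The larger set $\mathrm{Dir}_{\mathbb Z}$ is needed only in Lemma~\ref{lem:directions}. If $l$ and $l'$ have normal forms $(a;\alpha)$ and $(a';\alpha')$, then $l\sqcup l'$ has normal form $(a\sqcup a';\alpha\sqcup\alpha')$, so the equation $l\le l'$ imposes $a\sqcup\alpha\cdot s\le a'\sqcup\alpha'\cdot s$ on solutions and $\alpha\cdot v\le\alpha'\cdot v$ on directions.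

\begin{lemma}\label{lem:facts}
\begin{enumerate}
\item[(a)] $\theta=(c;(v_y)_{y\in Y})$ is a unifier if and only if $c\in\mathrm{Sol}$ and $v_y\in\mathrm{Dir}$ for all $y$, and if and only if $\mathrm{Val}(\theta)\subseteq\mathrm{Sol}$.
\item[(b)] $\mathrm{Dir}_{\mathbb Z}$ is closed under $\sqcup$ and under $v\mapsto v+t$ for $t\in\mathbb Z$.
\item[(c)] If $s\in\mathrm{Sol}$ and $v\in\mathrm{Dir}$, then $s\sqcup v\in\mathrm{Sol}$.
\end{enumerate}
\end{lemma}

\begin{proof}
The first equivalence in (a) compares the normal forms given by Lemma~\ref{lem:apply}(a) for the two sides of each equation; the second is \eqref{eq:subst}. Part (b) is \eqref{eq:linear}. For (c), $a\sqcup\alpha\cdot(s\sqcup v)=(a\sqcup\alpha\cdot s)\sqcup\alpha\cdot v=(a'\sqcup\alpha'\cdot s)\sqcup\alpha'\cdot v=a'\sqcup\alpha'\cdot(s\sqcup v)$.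
\end{proof}

\section{Which problems have a most general unifier}\label{sec:char}

\subsection{A problem in two variables}\label{sub:example}

Consider $P_0=\{x_1\le Sx_2\}$. Here $\mathrm{Sol}=\{s\in\mathbb N^2:s_1\le s_2+1\}$, and $\mathrm{Dir}$ is given by the same inequality on $\mathbb N_\bot^2$. Suppose $\theta=(c;(v_y))$ is an mgu. Each solution $s$ defines a unifier $x_i\mapsto S^{s_i}0$, which is an instance of $\theta$, so $s\in\mathrm{Val}(\theta)$. For $s=(0,0)$ this gives $c=(0,0)$, since all elements of $\mathrm{Val}(\theta)$ lie above $c$. The columns are directions below $c$, so apart from $(-\infty,-\infty)$ only $(0,0)$ and $(-\infty,0)$ are possible. Now take $s=(1,0)$. In \eqref{eq:val} the first coordinate $1$ must come from a column $(0,0)$ shifted by $1$, which makes the second coordinate at least $1$. So $P_0$ has no mgu. The column that would help is $(1,0)$; it is a direction, but it does not lie below $c$.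

Now shrink the set of solutions: let $P_1=P_0\cup\{S0\le x_1\}$. The directions are unchanged, but the least solution rises to $c=(1,0)$, and the available columns are $(-\infty,0)$, $(0,0)$ and $(1,0)$. Every solution $s$, with $1\le s_1\le s_2+1$, is now reached:
\[
s=\big((1,0)+(s_1-1)\big)\sqcup\big((-\infty,0)+s_2\big).
\]
Thus $\theta'\colon x_1\mapsto Sw,\ x_2\mapsto w\sqcup p$ satisfies $\mathrm{Val}(\theta')=\mathrm{Sol}$. Yet $\theta'$ is not an mgu. The substitution $x_1\mapsto S0\sqcup z$, $x_2\mapsto z$ is a unifier, and it is not an instance of $\theta'$, because in the normal form of a level $Sl$ every finite entry is at least $1$. Its column $(0,0)$ has to be added, and the result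
\[
\theta\colon\quad x_1\mapsto S0\sqcup u\sqcup Sw,\qquad x_2\mapsto u\sqcup w\sqcup p
\]
uses all three available columns. With them, every direction $v$ with $v_2\ne-\infty$ is a join of shifts: $v=(-\infty,0)+v_2$ if $v_1=-\infty$; $v=(0,0)\sqcup((-\infty,0)+v_2)$ if $v_1=0$; and $v=((1,0)+(v_1-1))\sqcup((-\infty,0)+v_2)$ if $v_1\ge1$. Theorem~\ref{thm:char} will confirm that $\theta$ is an mgu.

The example suggests the general picture. The constant column of an mgu is the least solution, so only finitely many columns are available; one should take them all; and what remains to be decided is whether they reach every solution.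

\subsection{Generators and the characterization}

Suppose $\mathrm{Sol}$ has a least element $c$. The \emph{generators} are the elements of the finite set
\[
R=\{r\in\mathrm{Dir}:\ r\le c,\ \mathrm{supp}(r)\ne\emptyset\}.
\]
Choose distinct variables $y_r$ for $r\in R$, which is possible because there are infinitely many variables, and put $\theta_R=(c;(r)_{r\in R})$, that is,
\[
\theta_Rx_i=S^{c_i}0\sqcup\bigsqcup_{r\in R,\ i\in\mathrm{supp}(r)}S^{r_i}y_r .
\]
By Lemma~\ref{lem:facts}(a), $\theta_R$ is a unifier. A solution $s$ is \emph{generated} if $s\in\mathrm{Val}(\theta_R)$, that is, if $s=c\sqcup\bigsqcup_{r\in R}(r+d_r)$ for some $d_r\in\mathbb N$. This can be tested one coordinate at a time. For $v\in\mathbb N_\bot^n$ and $i\in\mathrm{supp}(v)$, say that a pair $(r,e)\in R\times\mathbb N$ \emph{covers $v$ at $i$} if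
\[
r+e\le v\qquad\text{and}\qquad r_i+e=v_i .
\]
For $s\in\mathrm{Sol}$ and $r\in R$ let $d_r(s)=\max\{d\in\mathbb N:r+d\le s\}$. The maximum exists, since $d=0$ qualifies by $r\le c\le s$ and $d$ is bounded because $\mathrm{supp}(r)\neq\emptyset$.

\begin{lemma}\label{lem:cover}
Let $\mathrm{Sol}$ have least element $c$, and let $s\in\mathrm{Sol}$. The following are equivalent: \emph{(i)} $s$ is generated; \emph{(ii)} for every $i$ with $s_i>c_i$ some pair covers $s$ at $i$; \emph{(iii)} $s=c\sqcup\bigsqcup_{r\in R}(r+d_r(s))$.
\end{lemma}

\begin{proof}
If $s=c\sqcup\bigsqcup_r(r+d_r)$ and $s_i>c_i$, then $s_i=r_i+d_r$ for some $r$, and $(r,d_r)$ covers $s$ at $i$. Assume (ii). The right side of (iii) lies between $c$ and $s$, so it agrees with $s$ where $s_i=c_i$. If $(r,e)$ covers $s$ at $i$, then $e\le d_r(s)$, so $r_i+d_r(s)\ge s_i$, and the two sides agree at $i$. Finally, (iii) is a special case of (i).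
\end{proof}

\begin{theorem}\label{thm:char}
For a problem $P$ with $n\ge1$ variables, the following are equivalent.
\begin{enumerate}
\item[(1)] $P$ has an mgu.
\item[(2)] There is a substitution $\theta$ with $\mathrm{Val}(\theta)=\mathrm{Sol}$.
\item[(3)] $\mathrm{Sol}$ has a least element, and every solution is generated.
\end{enumerate}
If they hold, $\theta_R$ is an mgu.
\end{theorem}

The substitution in (2) need not itself be an mgu, as $\theta'$ in Section~\ref{sub:example} shows; the theorem says that it can always be completed to one. The implications $(1)\Rightarrow(2)\Rightarrow(3)$ repeat the argument given for $P_0$. We record them in a form that will be used again in Section~\ref{sec:size}.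

\begin{lemma}\label{lem:necessary}
\begin{enumerate}
\item[(a)] If $\theta$ is an mgu, then $\mathrm{Val}(\theta)=\mathrm{Sol}$.
\item[(b)] If $\theta=(c;(v_y)_{y\in Y})$ has $\mathrm{Val}(\theta)=\mathrm{Sol}$, then $c$ is the least solution and every column with nonempty support lies in $R$. Moreover, for every $s\in\mathrm{Sol}$ and every $i$ with $s_i>c_i$, there are $y\in Y$ and $e\in\mathbb N$ such that $(v_y,e)$ covers $s$ at $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\mathrm{Val}(\theta)\subseteq\mathrm{Sol}$ by Lemma~\ref{lem:facts}(a). Let $s\in\mathrm{Sol}$. The substitution $x_i\mapsto S^{s_i}0$ is a unifier, so $\tau\theta x_i\equiv S^{s_i}0$ for some $\tau$. Let $\rho(y)$ be the value of $\tau y$ at the zero valuation. By \eqref{eq:subst}, $[\![\theta x_i]\!]_\rho$ is the value of $\tau\theta x_i$ at the zero valuation, which is $s_i$.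

(b) By \eqref{eq:val}, every element of $\mathrm{Val}(\theta)$ lies above $c$, and $\rho=0$ gives $c$ itself because $v_y\le c$. So $c$ is the least solution. By Lemma~\ref{lem:facts}(a), $\theta$ is a unifier and its columns are directions; they lie below $c$. If $s=c\sqcup\bigsqcup_y(v_y+\rho(y))$ and $s_i>c_i$, then $s_i=v_{y,i}+\rho(y)$ for some $y$; this $v_y$ has nonempty support, and $(v_y,\rho(y))$ covers $s$ at $i$.
\end{proof}

For $(3)\Rightarrow(1)$ the difficulty is that (3) speaks only of solutions, whereas by Lemma~\ref{lem:apply}(b) an instance of $\theta_R$ must also reproduce the columns of a given unifier, which are arbitrary directions. The link is Lemma~\ref{lem:facts}(c): a direction $v$, shifted up by a large $t$, is visible above $c$ in the solution $c\sqcup(v+t)$. We cover this solution and shift back down by $t$. The shifts may then become negative. For instance, in $\{S0\le x_1,\ S0\le x_2,\ x_1\le Sx_2,\ x_2\le Sx_1\}$ we have $c=(1,1)$; for $v=(0,0)$ and $t=3$ the solution $(3,3)$ may be covered by $((1,0),2)$ and $((0,1),2)$. Shifting back gives $(0,-1)$ and $(-1,0)$, which lie in $\mathrm{Dir}_{\mathbb Z}$ but not in $\mathrm{Dir}$.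 Their join $(0,0)$, however, is a generator, and this is the remedy in general.

\begin{lemma}\label{lem:directions}
Assume condition \emph{(3)} of Theorem~\ref{thm:char}. For every $v\in\mathrm{Dir}$ and every $i\in\mathrm{supp}(v)$, some pair covers $v$ at $i$.
\end{lemma}

\begin{proof}
Let $I=\mathrm{supp}(v)\neq\emptyset$ and $t=1+2\max_jc_j$, so that $t>c_i+c_j$ for all $i,j$. By Lemma~\ref{lem:facts}(b),(c), $s=c\sqcup(v+t)$ is a solution. For $i\in I$ we have $s_i=v_i+t>c_i$, and for $j\notin I$ we have $s_j=c_j$. By Lemma~\ref{lem:cover}, for each $i\in I$ some pair $(r^i,d_i)$ covers $s$ at $i$.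

First, $\mathrm{supp}(r^i)\subseteq I$. Indeed, $d_i=v_i+t-r^i_i\ge t-c_i$. If $j\notin I$ and $r^i_j\ge0$, then $t-c_i\le r^i_j+d_i\le s_j=c_j$, contrary to the choice of $t$. (For smaller $t$, an entry of $r^i$ outside $I$ could hide below $c$.)

Put $e_i=d_i-t\in\mathbb Z$. On $I$ we have $r^i+d_i\le s=v+t$, and off $I$ the entries of $r^i$ are $-\infty$. Hence
\begin{equation}\label{eq:shiftback}
r^i+e_i\le v\qquad\text{and}\qquad r^i_i+e_i=v_i\qquad(i\in I).
\end{equation}
Let $I^+=\{i\in I:e_i\ge0\}$ and $I^-=I\setminus I^+$. For $i\in I^+$ the pair $(r^i,e_i)$ covers $v$ at $i$. For the other indices consider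
\[
q=\bigsqcup_{i\in I^-}(r^i+e_i)\ \sqcup\ \bigsqcup_{i\in I^+}r^i .
\]
Then $q\in\mathrm{Dir}_{\mathbb Z}$ by Lemma~\ref{lem:facts}(b). Also $q\le c$, because $r^i+e_i\le r^i\le c$ for $i\in I^-$ and $r^i\le c$ for $i\in I^+$; and $q\le v$, by \eqref{eq:shiftback} and because $r^i\le r^i+e_i$ for $i\in I^+$. In particular $q_j=-\infty$ for $j\notin I$. For $i\in I^-$ we have $v_i=r^i_i+e_i\le q_i\le v_i$, so $q_i=v_i\ge0$. For $i\in I^+$ we have $q_i\ge r^i_i\ge0$, as $r^i_i$ is finite; this is why the unshifted vectors $r^i$ are included in $q$. Thus $q\in\mathbb N_\bot^n$ and $\mathrm{supp}(q)=I$, so $q\in R$, and $(q,0)$ covers $v$ at every $i\in I^-$.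
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
Lemma~\ref{lem:necessary}(a) gives $(1)\Rightarrow(2)$, and Lemmas~\ref{lem:necessary}(b) and~\ref{lem:cover} give $(2)\Rightarrow(3)$. Assume (3); we show that the unifier $\theta_R$ is most general. Let $\sigma=(s;(u_z)_{z\in Z})$ be a unifier, so $s\in\mathrm{Sol}$, $u_z\in\mathrm{Dir}$ and $u_z\le s$. We need levels $\tau y_r$, whose normal forms $(d_r;(w_{r,z})_z)$ must satisfy $w_{r,z}\le d_r$. The representations of $s$ and of the $u_z$ therefore cannot be chosen independently, but maximal shifts are compatible. Let $d_r=d_r(s)$, and let $w_{r,z}=\max\{w\in\mathbb N:r+w\le u_z\}$, which is $-\infty$ if there is no such $w$. If $w_{r,z}$ is finite, then $r+w_{r,z}\le u_z\le s$, so $w_{r,z}\le d_r$. Let $\tau y_r$ be a level with normal form $(d_r;(w_{r,z})_{z\in Z})$; the $y_r$ are distinct, so $\tau$ is well defined.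

By Lemma~\ref{lem:cover}(iii), $c\sqcup\bigsqcup_r(r+d_r)=s$. For each $z$ we have $\bigsqcup_r(r+w_{r,z})\le u_z$, which is an equality off $\mathrm{supp}(u_z)$. For $i\in\mathrm{supp}(u_z)$, Lemma~\ref{lem:directions} gives a pair $(r,e)$ covering $u_z$ at $i$; then $e\le w_{r,z}$ and $r_i+w_{r,z}\ge u_{z,i}$, so equality holds at $i$ too. By Lemma~\ref{lem:apply}(b), $\tau\theta_R$ and $\sigma$ have the same matrix, that is, $\tau\theta_Rx_i\equiv\sigma x_i$ for all $i$.
\end{proof}

\section{Reduction to a finite box, and the algorithm}\label{sec:algo}

Condition (3) of Theorem~\ref{thm:char} still quantifies over the infinite set $\mathrm{Sol}$, both in ``least'' and in ``every''. Let $M$ be the largest natural number occurring in the normal forms of the sides of $P$. If the coordinates of a solution split into a low group and a high group more than $M$ apart, then in every side that mentions a high variable the high variables decide the maximum, and the whole high group can be lowered by one. For a set $U$ of indices, $1_U$ denotes the vector with entries $1$ on $U$ and $0$ elsewhere. We say that $s\in\mathbb N^n$ has a \emph{$g$-gap at $(L,U)$}, where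 $g,L\in\mathbb N$ and $U\ne\emptyset$, if $s_i\ge L+g+1$ for $i\in U$ and $s_j\le L$ for $j\notin U$.

\begin{lemma}\label{lem:gap}
\begin{enumerate}
\item[(a)] If $s\in\mathbb N^n$ and $s\notin[0,ng]^n$, then $s$ has a $g$-gap.
\item[(b)] If $s\in\mathrm{Sol}$ has a $g$-gap at $(L,U)$ with $g\ge M$, then $s-1_U\in\mathrm{Sol}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Sort $0$ and the entries of $s$ as $0=b_0\le b_1\le\dots\le b_n$. The $n$ differences $b_{k+1}-b_k$ sum to $b_n>ng$, so one of them is at least $g+1$. Take $L=b_k$ and $U=\{i:s_i\ge b_{k+1}\}$ for this $k$.

(b) The vector $s-1_U$ lies in $\mathbb N^n$. Consider a side $(a;\alpha)$. The constant $a$ and the terms $\alpha_j+s_j$ with $j\notin U$ are at most $L+M$. If $\mathrm{supp}(\alpha)$ meets $U$, call the side \emph{high}; then $\beta=\max_{i\in U}(\alpha_i+s_i)\ge L+M+1$, so the side has value $\beta>L+M$ at $s$, and value $\beta-1$ at $s-1_U$ because $\beta-1\ge L+M$. Otherwise call the side \emph{low}; it has the same value, at most $L+M$, at $s$ and at $s-1_U$. The two sides of an equation agree at $s$, so they are both high or both low. In either case they agree at $s-1_U$.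
\end{proof}

The hypothesis $g\ge M$ is needed: for $x_1=S^Mx_2$ with $M\ge1$, the solution $(M,0)$ has an $(M-1)$-gap, and $(M-1,0)$ is not a solution.

\begin{lemma}\label{lem:minimal}
Every minimal element of $\mathrm{Sol}$ lies in $[0,nM]^n$, and every solution lies above a minimal one. Consequently $\mathrm{Sol}$ has a least element if and only if $\mathrm{Sol}\cap[0,nM]^n$ has one, and then the two coincide.
\end{lemma}

\begin{proof}
A solution outside $[0,nM]^n$ has an $M$-gap and is not minimal, by Lemma~\ref{lem:gap}. Among the solutions below a given one, any with smallest coordinate sum is minimal. A least solution is minimal, so it lies in the box and is least there. Conversely, a least element of $\mathrm{Sol}\cap[0,nM]^n$ lies below every minimal solution, hence below every solution.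
\end{proof}

The bound is attained by $x_1=S^M0$, $x_{i+1}=S^Mx_i$, whose only solution is $(M,2M,\dots,nM)$.

To transfer the property of being generated from $s-1_U$ back to $s$, we want to raise by one the pairs that cover the high coordinates, without disturbing the low ones. This works if those generators are supported in $U$. The finite entries of a generator differ by at most $\max_ic_i\le nM$, so a gap larger than $nM$ forces it.

\begin{lemma}\label{lem:box}
Let $\mathrm{Sol}$ have least element $c$, and let $G=nM+1$. If every element of $\mathrm{Sol}\cap[0,nG]^n$ is generated, then every solution is generated.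
\end{lemma}

\begin{proof}
We use induction on $\sum_is_i$. Let $s\in\mathrm{Sol}$ lie outside $[0,nG]^n$. By Lemma~\ref{lem:gap}, $s$ has a $G$-gap at some $(L,U)$, and $s'=s-1_U$ is a solution since $G\ge M$. By induction $s'$ is generated. We verify condition (ii) of Lemma~\ref{lem:cover} for $s$.

Let $j\notin U$ with $s_j>c_j$. Then $s'_j=s_j$, and a pair covering $s'$ at $j$ also covers $s$ at $j$, since $s'\le s$.

Let $i\in U$. Then $s'_i\ge L+G>nM\ge c_i$ by Lemma~\ref{lem:minimal}, so some pair $(r,e)$ covers $s'$ at $i$, and $e=s'_i-r_i\ge L+G-c_i\ge L+1$. For $j\notin U$, the inequality $r_j+e\le s'_j\le L$ forces $r_j=-\infty$. Hence $r+(e+1)\le s$: off $U$ the left side is $-\infty$, and on $U$ it is at most $s'+1=s$. As $r_i+e+1=s_i$, the pair $(r,e+1)$ covers $s$ at $i$.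
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:algo}]
The case $n=0$ was treated in Section~\ref{sec:vectors}. For $n\ge1$ the algorithm is as follows.
\begin{enumerate}
\item[1.] Compute the normal forms of all sides, and $n$, $M$, $G=nM+1$.
\item[2.] Enumerate $\mathrm{Sol}\cap[0,nM]^n$. If it has no least element (in particular, if it is empty), fail. Otherwise let $c$ be its least element.
\item[3.] Enumerate $R$ inside the finite set $\{v\in\mathbb N_\bot^n:v\le c\}$.
\item[4.] For each $s\in\mathrm{Sol}\cap[0,nG]^n$, compute $d_r(s)$ for all $r\in R$ and test whether $c\sqcup\bigsqcup_r(r+d_r(s))=s$. If some test fails, fail.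
\item[5.] Return $\theta_R$.
\end{enumerate}
All enumerations are finite, so the algorithm terminates. By Lemma~\ref{lem:minimal}, step~2 is passed if and only if $\mathrm{Sol}$ has a least element, which is then $c$. By Lemmas~\ref{lem:cover} and~\ref{lem:box}, step~4 is passed if and only if every solution is generated. So step~5 is reached exactly when condition (3) of Theorem~\ref{thm:char} holds, and that theorem gives correctness.

We have $n\le N$, and $M\le N$ by the last claim of Lemma~\ref{lem:nf}. Each enumerated set has at most $(nG+2)^n\le(N^3+N+2)^N=2^{O(N\log N)}$ elements. Normal forms, membership in $\mathrm{Sol}$ or $\mathrm{Dir}$, and each $d_r(s)$ are computed in time polynomial in $N$; in step~2 one forms the coordinatewise minimum of the enumerated set and tests whether it is a solution. Step~4 ranges over pairs $(s,r)$, which at most squares the count. The total time is $2^{O(N\log N)}$.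
\end{proof}

\section{Membership in coNP}\label{sec:conp}

A decision problem is in coNP if its negative instances, and only those, have certificates of polynomial size that can be checked in polynomial time. By Lemma~\ref{lem:box}, a solution in $[0,nG]^n$ that is not generated is a natural certificate that $P$ has no mgu. The difficulty is in checking it: we must find $c$ without enumerating a box, and refute all covering pairs although $R$ can be exponentially large. Both tasks reduce to computing greatest elements below a bound, which can be done by descent: start at the bound and lower only what is forced.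

\begin{lemma}\label{lem:descent}
\begin{enumerate}
\item[(a)] For $b\in\mathbb N_\bot^n$ there is a greatest direction $v\le b$.
\item[(b)] For $b\in\mathbb N^n$, either there is no solution $s\le b$ or there is a greatest one.
\end{enumerate}
In both cases the answer is computed in time polynomial in $N$ and in the largest entry of $b$.
\end{lemma}

\begin{proof}
(a) Start with $x=b$. While some equation, read in one of the two orders, has $\alpha\cdot x>w$ where $w=\alpha'\cdot x$, replace every $x_i$ with $\alpha_i+x_i>w$ by $w-\alpha_i$ if this is nonnegative, and by $-\infty$ otherwise. If $v\le x$ is a direction, then $\alpha_i+v_i\le\alpha\cdot v=\alpha'\cdot v\le w$, so $v_i\le w-\alpha_i$ for each modified $i$; as $v_i\in\mathbb N_\bot$, the direction $v$ still lies below the new $x$. Thus all directions below $b$ stay below $x$. In each round some $i$ has $\alpha_i+x_i>w$, and this coordinate strictly decreases in $\mathbb N_\bot$, so there are at most $\sum_{i\in\mathrm{supp}(b)}(b_i+1)$ rounds. At the end all equations $\alpha\cdot x=\alpha'\cdot x$ hold, so $x$ is a direction, and it is the greatest one below $b$.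

(b) Start with $x=b$. While some equation has $a\sqcup\alpha\cdot x>w$ where $w=a'\sqcup\alpha'\cdot x$, proceed as follows. Every solution $s\le x$ satisfies $a\sqcup\alpha\cdot s=a'\sqcup\alpha'\cdot s\le w$, hence $a\le w$ and $\alpha_i+s_i\le w$ for all $i$. If $a>w$, or if $\alpha_i>w$ for some $i$, report that no solution exists. Otherwise $\alpha\cdot x>w$; replace every $x_i$ with $\alpha_i+x_i>w$ by $w-\alpha_i\ge0$. All solutions below $b$ stay below $x$, and at most $\sum_ib_i$ rounds modify $x$. If the loop ends without a report, $x$ is the greatest solution below $b$.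
\end{proof}

\begin{lemma}\label{lem:leastpoly}
One can decide in polynomial time whether $\mathrm{Sol}$ has a least element, and compute it if so.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:minimal}, $\mathrm{Sol}$ is empty if and only if no solution lies below $(nM,\dots,nM)$, which Lemma~\ref{lem:descent}(b) decides. Suppose $\mathrm{Sol}\neq\emptyset$ and let $\mu_i=\min\{s_i:s\in\mathrm{Sol}\}$. For $0\le k\le nM$ let $b^{i,k}$ have entry $k$ at $i$ and $nM$ elsewhere. A solution below $b^{i,k}$ forces $k\ge\mu_i$. Conversely, a minimal solution below a solution that attains $\mu_i$ lies in $[0,nM]^n$ and has $i$-th entry $\mu_i$, so it lies below $b^{i,\mu_i}$. Hence $\mu_i$ is the least $k$ for which a solution below $b^{i,k}$ exists, and $\mu$ is found with at most $n(nM+1)$ calls to Lemma~\ref{lem:descent}(b). Finally, $\mathrm{Sol}$ has a least element if and only if $\mu\in\mathrm{Sol}$, and then it is $\mu$.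
\end{proof}

\begin{lemma}\label{lem:generatedpoly}
Let $\mathrm{Sol}$ have least element $c$. Given $s\in\mathrm{Sol}\cap[0,nG]^n$, one can decide in polynomial time whether $s$ is generated.
\end{lemma}

\begin{proof}
We test condition (ii) of Lemma~\ref{lem:cover}. Fix $i$ with $s_i>c_i$. A pair $(r,e)$ covering $s$ at $i$ has $r_i\geq0$, so $0\le e\le s_i\le nG$. Fix such an $e$, and define $b\in\mathbb N_\bot^n$ by $b_j=\min(c_j,s_j-e)$ if $s_j\ge e$ and $b_j=-\infty$ otherwise. For $r\in\mathbb N_\bot^n$, the conditions $r\le c$ and $r+e\le s$ together say $r\le b$. Let $g$ be the greatest direction below $b$; then $g_i\le s_i-e$. If some $(r,e)$ covers $s$ at $i$, then $g_i\ge r_i=s_i-e$, so $g_i=s_i-e$. Conversely, if $g_i=s_i-e\ge0$, then $g\in R$ and $(g,e)$ covers $s$ at $i$. So at most $n(nG+1)$ calls to Lemma~\ref{lem:descent}(a) decide the question.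
\end{proof}

Now let a problem $P$ and a candidate certificate $s$ be given. If $n=0$, decide directly. If $\mathrm{Sol}$ has no least element, accept. Otherwise accept if and only if $s\in\mathrm{Sol}\cap[0,nG]^n$ and $s$ is not generated. This takes polynomial time by Lemmas~\ref{lem:leastpoly} and~\ref{lem:generatedpoly}, and by Theorem~\ref{thm:char} and Lemma~\ref{lem:box} some $s$ of polynomial size is accepted if and only if $P$ has no mgu. So existence of an mgu is in coNP.

\section{coNP-hardness}\label{sec:hard}

A \emph{literal} is a propositional variable $\xi$ or its negation $\bar\xi$, a \emph{clause} is a disjunction of literals, and a \emph{CNF formula} is a conjunction of clauses. It is a standard fact that unsatisfiability of CNF formulas is coNP-complete under polynomial-time many-one reductions. We construct in polynomial time, from a CNF formula $\varphi$, a problem $P_\varphi$ with $M=1$ that has an mgu if and only if $\varphi$ is unsatisfiable.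

The construction starts from the obstruction seen in $P_0$, raised by one step. Require all variables to be at least $1$, so that $c=(1,\dots,1)$ and generators have finite entries in $\{0,1\}$. A generator can then follow one drop of height, as $(1,0)$ did for $P_1$, but not two. In the chain $z\le SD$, $D\le Sb$, the solution $(s_z,s_D,s_b)=(3,2,1)$ is not generated: a pair $(r,e)$ covering it at $z$ has $e\ge2$, hence $r_b=-\infty$, hence $r_D=-\infty$, hence $r_z=-\infty$. We stretch $D$ into a sequence $D_m,\dots,D_0$ with one link per clause. Each literal becomes a level variable, ``low'' standing for true and ``high'' for false. A generator entering at $D_m$ is pushed down the sequence towards the second drop, and it can leave at the $j$-th link exactly when all literals of the $j$-th clause are high, that is, when that clause is false.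

Let $\varphi=C_1\wedge\dots\wedge C_m$ with $m\ge1$, over a finite set $X$ of propositional variables. The problem $P_\varphi$ has the level variables $z,b,D_0,\dots,D_m$ and one level variable for each literal $\xi,\bar\xi$ with $\xi\in X$, denoted by the literal. Its equations are:
\begin{enumerate}
\item[(A)] $S0\le u$ for every level variable $u$;
\item[(B)] $z\le SD_m$;
\item[(C)] $z\le S(\xi\sqcup\bar\xi)$ for every $\xi\in X$;
\item[(D)] $D_j\le D_{j-1}\sqcup\ell$ for $1\le j\le m$ and every literal $\ell$ of $C_j$;
\item[(E)] $D_0\le Sb$.
\end{enumerate}
No $S$ is nested in another, so $M=1$, and $P_\varphi$ is computable from $\varphi$ in polynomial time. We index vectors by the level variables. By the description of $l\le l'$ in Section~\ref{sec:vectors}, equations (B)--(E) impose the same inequalities on solutions and on directions $w$: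
\[
w_z\le w_{D_m}+1,\quad w_z\le(w_\xi\sqcup w_{\bar\xi})+1,\quad w_{D_j}\le w_{D_{j-1}}\sqcup w_\ell,\quad w_{D_0}\le w_b+1 ,
\]
while (A) requires all entries of a solution to be at least $1$ and imposes nothing on directions. The vector $c=(1,\dots,1)$ satisfies all inequalities, so it is the least solution, and $R$ consists of the vectors with entries in $\{-\infty,0,1\}$, not all $-\infty$, that satisfy (B)--(E). An inequality whose left side is $-\infty$ holds automatically.

\begin{lemma}\label{lem:sat}
If $\varphi$ is satisfiable, then $P_\varphi$ has no mgu.
\end{lemma}

\begin{proof}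
Fix a satisfying assignment. Let $s_z=3$, $s_{D_j}=2$ for all $j$, $s_b=1$, and $s_\ell=1$ for true literals, $s_\ell=2$ for false ones. Then $s\in\mathrm{Sol}$: (B) reads $3\le2+1$; (C) reads $3\le2+1$ because one of $\xi,\bar\xi$ is false; (D) holds because $s_{D_j}=s_{D_{j-1}}$; and (E) reads $2\le1+1$. Suppose $(r,e)$ covers $s$ at $z$, so $r_z+e=3$ with $r_z\in\{0,1\}$.

If $r_z=0$, then $e=3$, and $r_{D_m}+3\le2$ forces $r_{D_m}=-\infty$, contradicting (B).

If $r_z=1$, then $e=2$, so $r_u=-\infty$ whenever $s_u=1$, that is, for $u=b$ and for all true literals. By (B), $r_{D_m}\ge0$. Each $C_j$ contains a true literal $\ell$, for which (D) reads $r_{D_j}\le r_{D_{j-1}}$. Hence $r_{D_0}\ge0$, contradicting $r_{D_0}\le r_b+1=-\infty$.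

So $s$ is not generated, and Theorem~\ref{thm:char} applies.
\end{proof}

\begin{lemma}\label{lem:unsat}
If $\varphi$ is unsatisfiable, then $P_\varphi$ has an mgu.
\end{lemma}

\begin{proof}
Let $s\in\mathrm{Sol}$, and let $u$ be a level variable with $t=s_u>1$. By Lemma~\ref{lem:cover} and Theorem~\ref{thm:char}, it suffices to find a pair $(r,e)$ that covers $s$ at $u$. Entries of $r$ not specified below are $-\infty$.

\emph{Case $u=b$ or $u$ a literal.} Let $r_u=0$ and $e=t$. All left sides in (B)--(E) are $-\infty$, so $r\in R$, and $(r,e)$ covers $s$ at $u$.

\emph{Case $u=D_j$.} Only the lower drop (E) is involved. Let $U$ be the set of all $D_i$ and all literals whose value in $s$ is at least $t$; it contains $D_j$. Let $r=1$ on $U$, let $r_b=0$ if $D_0\in U$, and let $e=t-1$. Inequalities (B) and (C) hold as $r_z=-\infty$. If $D_i\in U$ with $i\ge1$ and $\ell$ is a literal of $C_i$, then $t\le s_{D_i}\le s_{D_{i-1}}\sqcup s_\ell$, so $D_{i-1}$ or $\ell$ lies in $U$, and (D) holds for $r$. If $D_0\in U$, then (E) reads $1\le0+1$. So $r\in R$. On $U$ we have $r+e=t\le s$, with equality at $D_j$; and if $D_0\in U$, then $r_b+e=t-1\le s_{D_0}-1\le s_b$.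

\emph{Case $u=z$.} Let $W$ be the set of all $D_i$ and all literals whose value in $s$ is at least $t-1$. By (B), $D_m\in W$, and by (C), $W$ contains $\xi$ or $\bar\xi$ for each $\xi\in X$. So the literals outside $W$ contain no complementary pair, and some assignment makes all of them true. Since $\varphi$ is unsatisfiable, some clause is false under this assignment, and all its literals lie in $W$. Let $j\ge1$ be the largest index such that all literals of $C_j$ lie in $W$. For $i>j$, some literal $\ell$ of $C_i$ has $s_\ell<t-1$; if $D_i\in W$, then $t-1\le s_{D_i}\le s_{D_{i-1}}\sqcup s_\ell$ gives $D_{i-1}\in W$. Descending from $D_m$, we get $D_m,\dots,D_j\in W$. Let $r_z=1$, let $r=0$ on $D_j,\dots,D_m$ and on all literals in $W$, and let $e=t-1$. Then $r_z+e=t=s_z$, and $r+e=t-1\le s$ on the rest of the support, which lies in $W$. Inequalities (B) and (C) read $1\le0+1$. In (D), for $i>j$ we have $r_{D_i}=0=r_{D_{i-1}}$; for $i=j$ we have $r_{D_j}=0=r_\ell$ for every literal $\ell$ of $C_j$; and for $i<j$ the left side is $-\infty$. In (E) the left side is $-\infty$ because $j\ge1$. So $r\in R$.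
\end{proof}

Lemmas~\ref{lem:sat} and~\ref{lem:unsat} show that $\varphi\mapsto P_\varphi$ reduces unsatisfiability to the existence of an mgu for problems with $M\le1$. Together with Section~\ref{sec:conp}, this proves Theorem~\ref{thm:complexity}(a).

\section{Exponentially large most general unifiers}\label{sec:size}

A direction of $z\le a\sqcup b$ whose support contains $z$ must contain $a$ or $b$. Several such equations with the same $z$ create independent binary choices, and an mgu needs a separate column for each combination.

\begin{proof}[Proof of Theorem~\ref{thm:complexity}(b)]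
Let $Q_k=\{z\le a_i\sqcup b_i:1\le i\le k\}$, a problem of size $O(k)$ in $2k+1$ variables. Solutions and directions $w$ are both described by the inequalities $w_z\le w_{a_i}\sqcup w_{b_i}$. The least solution is $c=0$, so a generator has entries in $\{0,-\infty\}$ and is determined by its support; a nonempty set of variables is the support of a generator if and only if, in case it contains $z$, it meets every pair $\{a_i,b_i\}$.

The problem $Q_k$ has an mgu. Let $s\in\mathrm{Sol}$ and $t=s_u>0$. The set $\{u':s_{u'}\ge t\}$ contains $u$, and if it contains $z$, then $s_{a_i}\sqcup s_{b_i}\ge s_z\ge t$, so it meets every pair. It is thus the support of a generator $r$, and $(r,t)$ covers $s$ at $u$. Lemma~\ref{lem:cover} and Theorem~\ref{thm:char} give an mgu.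

Let $\theta=(c;(v_y)_{y\in Y})$ be any mgu. Let $F$ be a set containing exactly one element from each pair $\{a_i,b_i\}$; there are $2^k$ such sets. The vector $s^F$ with entries $1$ on $\{z\}\cup F$ and $0$ elsewhere is a solution. By Lemma~\ref{lem:necessary}, some pair $(v_y,e)$ covers $s^F$ at $z$. Since $v_y\in R$, we have $v_{y,z}=0$ and $e=1$, and $v_y+1\le s^F$ gives $\mathrm{supp}(v_y)\subseteq\{z\}\cup F$. As the support contains $z$, it meets every pair, so $\mathrm{supp}(v_y)=\{z\}\cup F$. Different sets $F$ therefore give different variables $y$, each with $v_{y,z}\ne-\infty$. By Lemma~\ref{lem:nf}, all these $2^k$ variables occur in $\theta z$.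
\end{proof}

\begin{remark}
The infinite supply of variables was used only to choose the $y_r$, and Theorem~\ref{thm:char} fails without it. If the language had only the seven variables of $Q_3$, condition (3) would still hold, but an mgu would need $2^3=8$ distinct variables, since Lemma~\ref{lem:necessary} does not depend on the number of variables available.
\end{remark}

\begin{thebibliography}{9}

\bibitem{FB}
Thiago Felicissimo, Fr\'ed\'eric Blanqui,
\emph{Sharing proofs with predicative theories through universe-polymorphic elaboration},
arXiv:2308.15465 (2023).

\end{thebibliography}
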